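# Covers of direct limits and perfect decompositions, in ZFC

## 1. A chain of split subgroups whose union does not split

Let $N$ be the free abelian group with basis $x_0,x_1,x_2,\dots$, and put
$$k_n=x_n-2x_{n+1},\qquad K_n=\mathbb Z k_n,\qquad K_{<n}=K_0+\dots+K_{n-1}.$$

For each $n$ the elements $k_0,\dots,k_{n-1},x_n,x_{n+1},\dots$ form a basis of $N$: the passage from $x_0,\dots,x_n$ to $k_0,\dots,k_{n-1},x_n$ is given by a triangular integer matrix with $1$'s on the diagonal. Hence the sum $K=\bigoplus_n K_n$ is direct, and each $K_{<n}$ is a direct summand of $N$, with complement generated by $x_n,x_{n+1},\dots$. Let $\rho_n:N\to K_{<n}$ be the projection that kills this complement. Since $x_m=k_m+2x_{m+1}$, we have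
$$x_0=k_0+2k_1+\dots+2^{n-1}k_{n-1}+2^nx_n,\qquad \rho_n(x_0)=\sum_{m<n}2^mk_m. \tag{1.1}$$

Is $K$ a direct summand of $N$? Suppose $\rho:N\to K$ is the identity on $K$. Apply $\rho$ to (1.1): for every $n$ we get $\rho(x_0)=\sum_{m<n}2^mk_m+2^n\rho(x_n)$. Take $n=m+1$ and read off the coefficient of $k_m$ in $\rho(x_0)$: it is $2^m$ plus a multiple of $2^{m+1}$, so it is not zero. This holds for all $m$, but an element of $K$ has only finitely many nonzero coefficients. So $K$ is not a summand, although every finite part of it is. The retractions $\rho_n$ exist for all $n$, and they have no limit.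

Now look at the quotient. The map $N\to\mathbb Z[1/2]$, $x_n\mapsto 2^{-n}$, is onto and kills $K$. Modulo $K$ every element of $N$ equals $mx_n$ for some $m\in\mathbb Z$ and some large $n$, and $m2^{-n}=0$ only if $m=0$. So $N/K\cong\mathbb Z[1/2]$.

How well can $\mathbb Z[1/2]$ be approximated by free groups? Every surjection $f:C\to\mathbb Z[1/2]$ with $C$ free has the property that each map from a free group to $\mathbb Z[1/2]$ factors through $f$; conversely, a map $f$ with this property is onto, since maps from $\mathbb Z$ hit every element. The best $f$ would be one without waste: every endomorphism $g$ of $C$ with $fg=f$ should be an automorphism. No such $f$ exists. Let $(c_i)$ be a basis of $C$. The group $\mathbb Z[1/2]$ is $2$-divisible and $f$ is onto, so there are $d_i\in C$ with $f(2d_i)=f(c_i)$. Define $g(c_i)=2d_i$. Then $fg=f$, but $g(C)\subseteq 2C\ne C$.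

So two failures occur together here: a direct sum whose finite parts split does not split, and a direct limit of free groups has no best free approximation. Replace $\mathbb Z$ by an arbitrary module $M$ over an arbitrary ring. *If all direct limits of modules built from $M$ do have best approximations, must all such direct sums split?* And what does this say about the structure of $M$?

## 2. $\mathrm{Add}(M)$, covers, local direct summands: the statements

Rings are associative and unital, and modules are right unital modules over a ring $R$. Everything is carried out in ZFC. For a module $X$, $\mathrm{gen}(X)$ is the least cardinality of a generating set.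

**Definition (Add).** For a module $M$, $\mathrm{Add}(M)$ is the class of all direct summands of direct sums of copies of $M$, and $\varinjlim\mathrm{Add}(M)$ is the class of all direct limits of modules from $\mathrm{Add}(M)$. We fix $M$ and write $\mathcal A=\mathrm{Add}(M)$. This class is closed under direct sums and direct summands.

*Example.* $\mathrm{Add}(\mathbb Z)$ is the class of free abelian groups, and $\mathbb Z[1/2]=\varinjlim(\mathbb Z\xrightarrow{2}\mathbb Z\xrightarrow{2}\cdots)$ lies in $\varinjlim\mathrm{Add}(\mathbb Z)$ but not in $\mathrm{Add}(\mathbb Z)$.

**Definition (covers).** Let $\mathcal C$ be a class of modules. A *$\mathcal C$-precover* of a module $L$ is a homomorphism $f:C\to L$ with $C\in\mathcal C$ such that $\mathrm{Hom}_R(C',f)$ is surjective for every $C'\in\mathcal C$; that is, every map $C'\to L$ with $C'\in\mathcal C$ factors through $f$. It is a *$\mathcal C$-cover* if, in addition, every endomorphism $g$ of $C$ with $fg=f$ is an automorphism. The class $\mathcal C$ is *covering* if every module has a $\mathcal C$-cover.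

*Examples.* If $L\in\mathcal C$, then $1_L$ is a $\mathcal C$-cover of $L$. By Section 1, $\mathbb Z[1/2]$ has an $\mathrm{Add}(\mathbb Z)$-precover but no $\mathrm{Add}(\mathbb Z)$-cover.

**Definition (local direct summands).** A submodule $K=\bigoplus_{i\in I}N_i$ of $N$ is a *local direct summand* of $N$ if $\bigoplus_{i\in F}N_i$ is a direct summand of $N$ for every finite $F\subseteq I$.

*Example.* The group $K=\bigoplus_n\mathbb Zk_n$ of Section 1: a finite subsum is a summand of some $K_{<n}$, hence of $N$. It is a local direct summand that is not a direct summand.

**Definition (perfect decomposition).** A nonzero ring is *local* if its non-units form an ideal. A module $M$ has a *perfect decomposition* if $M$ is a direct sum of modules with local endomorphism rings and every local direct summand of every module in $\mathrm{Add}(M)$ is a direct summand of it.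

*Example.* Let $P=\mathbb Z(p^\infty)$ be the Prüfer group. A nonzero endomorphism of $P$ has a nonzero divisible image; proper subgroups of $P$ are finite, so it is onto. If neither $a$ nor $1-a$ is injective, both kill the subgroup of order $p$, hence so does $a+(1-a)=1$, which is absurd. So one of $a,1-a$ is injective, hence nonzero, hence onto, hence a unit, and $\mathrm{End}\,P$ is local by Lemma 13 below. Every module in $\mathrm{Add}(P)$ is divisible. If $\bigoplus K_i$ is a local direct summand of some $N\in\mathrm{Add}(P)$, each $K_i$ is divisible, so $\bigoplus K_i$ is divisible, hence injective, hence a summand. So $P$ has a perfect decomposition.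

Two facts are taken as known:

- (a) if $M$ has a perfect decomposition, then $\mathrm{Add}(M)$ is closed under direct limits;
- (b) if $\mathrm{Add}(M)$ is closed under direct limits, then $\mathrm{Add}(M)$ is covering.

The problem comes from Jan Šaroch, "Enochs' conjecture for small precovering classes of modules", arXiv:2109.15016 (2021), and concerns a set-theoretic assumption. A subset of a limit ordinal $\alpha$ is *stationary* in $\alpha$ if it meets every closed unbounded subset of $\alpha$. A set $E\subseteq\kappa^+$ is *non-reflecting* if $E\cap\alpha$ is non-stationary in $\alpha$ for every limit ordinal $\alpha<\kappa^+$. The assumption $(*)$ says: there is a proper class of cardinals $\kappa$ such that each stationary set $E'\subseteq\kappa^+$ has a non-reflecting stationary subset $E$.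

*Example.* The condition holds for $\kappa=\aleph_0$. Given a stationary $E'\subseteq\omega_1$, let $E$ be the set of limit ordinals in $E'$; it is stationary because the limit ordinals form a closed unbounded set. A limit ordinal $\alpha<\omega_1$ is the supremum of a strictly increasing $\omega$-sequence of successor ordinals. This sequence has no limit point below $\alpha$, so it is closed unbounded in $\alpha$, and it misses $E$.

The assumption $(*)$ asks for a proper class of such $\kappa$. It is consistent with ZFC, and it holds, for instance, in the constructible universe. Under $(*)$ the following is known: if each module in $\varinjlim\mathrm{Add}(M)$ has an $\mathrm{Add}(M)$-cover, then $M$ has a perfect decomposition, and in particular $\mathrm{Add}(M)$ is closed under direct limits. The problem asks whether ZFC alone proves this. It does.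

**Theorem 1 (ZFC).** For every ring $R$ and every $M\in\mathrm{Mod}\text{-}R$ the following are equivalent:

1. $M$ has a perfect decomposition;
2. $\mathrm{Add}(M)$ is closed under direct limits;
3. $\mathrm{Add}(M)$ is covering;
4. each module in $\varinjlim\mathrm{Add}(M)$ has an $\mathrm{Add}(M)$-cover;
5. each direct limit of a directed system of *split monomorphisms* between modules in $\mathrm{Add}(M)$ has an $\mathrm{Add}(M)$-cover;
6. every local direct summand of every module in $\mathrm{Add}(M)$ is a direct summand of it.

The implication (4)⇒(1) answers the problem. Here (1)⇒(2) is fact (a), (2)⇒(3) is fact (b), and (3)⇒(4)⇒(5) hold because each condition speaks about fewer modules than the one before. Two implications remain: (5)⇒(6), in Sections 3–6, and (6)⇒(1), in Sections 7–9. The first rests on a sharper statement about one module.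

**Theorem 2 (ZFC).** Let $N\in\mathcal A$, let $\kappa$ be an infinite regular cardinal, and let $K=\bigoplus_{i<\kappa}K_i\subseteq N$ be such that $K_{<i}:=\bigoplus_{j<i}K_j$ is a direct summand of $N$ for each $i<\kappa$. Let $\lambda$ be a regular cardinal with $\lambda>\kappa,\ \mathrm{gen}(M),\ \mathrm{gen}(N)$. Let $D$ be the module constructed in Section 4. Then $D$ is a direct limit of a directed system of split monomorphisms between modules in $\mathcal A$, and $D$ has an $\mathcal A$-cover if and only if $K$ is a direct summand of $N$.

We shall often use the modular law in this form: if $A\subseteq B\subseteq N$ and $A$ is a summand of $N$, then $A$ is a summand of $B$. In particular, in Theorem 2 each $K_i$ is a summand of $K_{<i+1}$, hence of $N$, so $K_i\in\mathcal A$ and $\mathrm{gen}(K_i)\le\mathrm{gen}(N)$; and $K\in\mathcal A$.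

## 3. What a cover gives, and why $N/K$ is the wrong module to cover

In Section 1 the quotient $N/K$ had no cover, so a sensible first attempt is to take a cover of $N/K$ in general and deduce that $K$ splits. The module $N/K=\varinjlim_{i<\kappa}N/K_{<i}$ does lie in $\varinjlim\mathcal A$, since $N/K_{<i}$ is isomorphic to a complement of $K_{<i}$. Let us see what a cover can do for us.

**Lemma 3.** Let $f:C\to D$ be a $\mathcal C$-cover, for some class $\mathcal C$, and let $a:K\to C$, $b:C\to K$ be homomorphisms with $fa=0$. Then $1_K+ba$ is an automorphism of $K$.

*Proof.* Since $f(1_C+ab)=f$, the map $1_C+ab$ is an automorphism of $C$. Put $w=(1_C+ab)^{-1}$. From $(1_K+ba)b=b(1_C+ab)$ and $a(1_K+ba)=(1_C+ab)a$ we get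
$$(1_K+ba)(1_K-bwa)=1_K+ba-b(1_C+ab)wa=1_K+ba-ba=1_K,$$
$$(1_K-bwa)(1_K+ba)=1_K+ba-bw(1_C+ab)a=1_K+ba-ba=1_K.\qquad\square$$

Let $K\subseteq N$. If we could produce a map $N\to K$ whose restriction to $K$ is $1_K+ba$, then $K$ would split. The summand $1_K$ is in the way, so we arrange that it cancels.

**Lemma 4.** Let $f:C\to D$ be a $\mathcal C$-cover and $K\subseteq N$. Suppose that there are homomorphisms $u:N\to C$, $v:K\to C$, $b:C\to K$ with
$$fv=fu\restriction K\qquad\text{and}\qquad bv=1_K. \tag{3.1}$$
Then $K$ is a direct summand of $N$.

*Proof.* Put $a=u\restriction K-v$. Then $fa=0$, so by Lemma 3 the map $1_K+ba=1_K+bu\restriction K-bv=bu\restriction K$ is an automorphism of $K$. Hence $(bu\restriction K)^{-1}bu:N\to K$ is the identity on $K$. $\square$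

Now try $D=N/K$ with a cover $f:C\to N/K$, and let $u$ be a lift of the quotient map $N\to N/K$, so $fu\restriction K=0$. Condition (3.1) asks for $v,b$ with $fv=0$ and $bv=1_K$. But then $g=1_C-vb$ satisfies $fg=f$ and $gv=v-v=0$. As $f$ is a cover, $g$ is an automorphism, so $v=0$ and $K=0$. This is the exact point of failure: when $K$ dies in $D$, condition (3.1) can never be met for $K\neq0$.

So $K$ must survive in $D$. Suppose $\nu:N\to D$ is a map that is injective on $K$, and $u$ lifts $\nu$. If $p:D\to K$ satisfies $p\nu\restriction K=1_K$, then $b=pf$ and $v=u\restriction K$ satisfy (3.1); but then $p\nu$ is a retraction of $N$ onto $K$, so we have assumed what we want. The map $p$ can therefore exist only on a part $D^-$ of $D$ that contains $\nu(K)$ but not all of $\nu(N)$. To use such a partial $p$, we must cut $C$ down to a part that $f$ sends into $D^-$, and $v(K)$ must lie in that part. So the plan is: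

- build $D$ from very many copies of $N$, glued along the pieces $K_i$, such that omitting any single copy leaves a part $D^-$ with a map $p:D^-\to K$ as above;
- given a cover of $D$, find a copy of $N$ that the relevant part of $C$ does not see.

The pieces will be the nodes of a tree, and the copies of $N$ will be its branches.

## 4. The tree module $D$

Fix $N,\kappa,K=\bigoplus_{i<\kappa}K_i,\lambda$ as in Theorem 2. For an ordinal $\alpha$, ${}^{\alpha}\lambda$ is the set of all functions $\alpha\to\lambda$. Let
$$T=\bigcup_{i<\kappa}{}^{\,i+1}\lambda\quad(\text{nodes}),\qquad E={}^{\kappa}\lambda\quad(\text{branches}).$$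
The nodes on a branch $\zeta$ are its restrictions $\zeta\restriction(i+1)$, $i<\kappa$. For $s\in{}^{i+1}\lambda$ let $K_s$ be a copy of $K_i$; for $\zeta\in E$ let $N_\zeta$ be a copy of $N$. Put
$$D=\Big(\bigoplus_{s\in T}K_s\oplus\bigoplus_{\zeta\in E}N_\zeta\Big)\Big/\mathcal R, \tag{4.1}$$
where $\mathcal R$ is generated by all elements $(x\text{ in }K_{\zeta\restriction(i+1)})-(x\text{ in }N_\zeta)$ with $\zeta\in E$, $i<\kappa$, $x\in K_i$. Let $\theta_s:K_s\to D$ and $\nu_\zeta:N\to D$ be the canonical maps. By construction
$$\nu_\zeta\restriction K_i=\theta_{\zeta\restriction(i+1)}\qquad(\zeta\in E,\ i<\kappa). \tag{4.2}$$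
For $\zeta\neq\xi$ in $E$ let $\delta(\zeta,\xi)$ be the least $j$ with $\zeta(j)\ne\xi(j)$. Then
$$\zeta\restriction(j+1)=\xi\restriction(j+1)\iff j<\delta(\zeta,\xi). \tag{4.3}$$
So the copies $N_\zeta$ and $N_\xi$ share exactly the pieces $K_j$ with $j<\delta(\zeta,\xi)$, that is, a copy of $K_{<\delta(\zeta,\xi)}$, which is a summand of $N$.

*Example.* Take $N$ and $K$ as in Section 1, with $\kappa=\omega$, and only two branches $\zeta,\xi$ with $\delta(\zeta,\xi)=i$. Gluing two copies of $N$ along $K_{<i}$ gives $N\oplus N^i$ with $N^i=\langle x_i,x_{i+1},\dots\rangle$, because $N=K_{<i}\oplus N^i$. This is a free group again, and the first copy of $N$ is a summand. The next lemma is the general version.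

**Lemma 5.** $D$ is a direct limit of a directed system of split monomorphisms between modules in $\mathcal A$.

*Proof.* **Step 1: the system.** For finite $F\subseteq E$ let $D_F$ be defined as in (4.1), but using only the branches $\zeta\in F$ and the nodes in $T_F=\{\zeta\restriction(i+1):\zeta\in F,\ i<\kappa\}$. For $F'\subseteq F$ there is a canonical map $D_{F'}\to D_F$. Every node lies on a branch, so every generator and every relation of $D$ occurs in some $D_F$. The modules of generators and the modules of relations of the $D_F$ thus form directed unions with unions those of $D$, and $D=\varinjlim_FD_F$ with the canonical maps.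

**Step 2: adding one branch.** We show, by induction on $|F|$, that $D_F\in\mathcal A$, and that $D_{F'}\to D_F$ is a split monomorphism whenever $F=F'\cup\{\zeta\}$ with $\zeta\notin F'$. Clearly $D_\emptyset=0$. Let $F=F'\cup\{\zeta\}$ with $\zeta\notin F'$. Let $i=\max_{\xi\in F'}\delta(\zeta,\xi)$, with $i=0$ if $F'=\emptyset$. As $F'$ is finite, $i<\kappa$. By (4.3), $\zeta\restriction(j+1)\in T_{F'}$ if and only if $j<i$. For $j\ge i$ the node $\zeta\restriction(j+1)$ lies on no branch of $F$ except $\zeta$, so the relations at this node only identify $K_{\zeta\restriction(j+1)}$ with $K_j\subseteq N_\zeta$; these generators and relations may be eliminated. What remains is the presentation of $D_{F'}$, the module $N_\zeta$, and the relations that glue $K_j\subseteq N_\zeta$ to $K_{\zeta\restriction(j+1)}$ for $j<i$. In other words, $D_F$ is the pushout of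
$$D_{F'}\longleftarrow K_{<i}\hookrightarrow N_\zeta .$$
Since $K_{<i}$ is a summand, $N=K_{<i}\oplus N^i$ with $N^i\in\mathcal A$. The pushout is then $D_{F'}\oplus N^i$, and the map from $D_{F'}$ is the inclusion of the first summand. Hence $D_{F'}\to D_F$ is a split mono, and $D_F\in\mathcal A$ by the induction hypothesis for $F'$.

**Step 3: arbitrary $F'\subseteq F$.** The map $D_{F'}\to D_F$ is a composition of finitely many maps as in Step 2, so it is a split mono. $\square$

The next definition measures how much of $D$ is visible with bounded branches. For $\beta<\lambda$ let $D_\beta\subseteq D$ be the submodule generated by all $\nu_\zeta(N)$ with $\zeta\in{}^\kappa\beta$.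

**Lemma 6.** $D=\bigcup_{\beta<\lambda}D_\beta$, an increasing union.

*Proof.* Clearly $D_\beta\subseteq D_{\beta'}$ for $\beta\le\beta'$. Since each node lies on a branch, (4.2) shows that $D$ is generated by the submodules $\nu_\zeta(N)$, $\zeta\in E$. Since $\kappa<\lambda$ and $\lambda$ is regular, each $\zeta:\kappa\to\lambda$ is bounded, so $\zeta\in{}^\kappa\beta$ for some $\beta<\lambda$. $\square$

Now we omit one branch. Fix $\eta\in E$, and let $D^-_\eta$ be the submodule of $D$ generated by all $\nu_\zeta(N)$ with $\zeta\in E\setminus\{\eta\}$.

**Lemma 7.** $D^-_\eta$ contains $\theta_s(K_s)$ for every $s\in T$, and there is a homomorphism $p_\eta:D^-_\eta\to K$ such that $p_\eta\theta_{\eta\restriction(i+1)}$ is the inclusion $K_i\subseteq K$ for all $i<\kappa$.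

*Proof.* **Step 1: a presentation of $D^-_\eta$.** To define a map on $D^-_\eta$ we need to know its relations. Each node has length $<\kappa$, so it lies on a branch different from $\eta$; by (4.2), $\theta_s(K_s)\subseteq D^-_\eta$. Let $\tilde D$ be defined as in (4.1), with all nodes, but omitting the branch $\eta$ and its relations. Adding $N_\eta$ with its relations shows that $D$ is the pushout of $\tilde D\leftarrow K\hookrightarrow N_\eta$, where $K\to\tilde D$ is given on $K_i$ by the canonical map of the node $\eta\restriction(i+1)$. In a pushout, the map opposite to a monomorphism is a monomorphism. As $K\hookrightarrow N$ is mono, so is $\tilde D\to D$, and its image is generated by the $\theta_s(K_s)$ and the $\nu_\zeta(N)$ with $\zeta\neq\eta$, so it is $D^-_\eta$. We identify $\tilde D=D^-_\eta$.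

**Step 2: the definition of $p=p_\eta$.** A branch $\zeta\neq\eta$ shares with $\eta$ only the pieces of $K_{<\delta(\zeta,\eta)}$, and $N$ does retract onto that. For each $i<\kappa$ fix a homomorphism $\rho_i:N\to K_{<i}$ that is the identity on $K_{<i}$. For $\zeta\neq\eta$ put
$$p\,\nu_\zeta=\rho_{\delta(\zeta,\eta)}:N\to K_{<\delta(\zeta,\eta)}\subseteq K. \tag{4.4}$$
For a node $s\in{}^{j+1}\lambda$:

- if $s=\eta\restriction(j+1)$, let $p\,\theta_s$ be the inclusion $K_j\subseteq K$;
- otherwise let $\delta(s)$ be the least $i\le j$ with $s(i)\neq\eta(i)$, and put $p\,\theta_s=\rho_{\delta(s)}\restriction K_j$.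

**Step 3: the relations.** We must check that $p\,\nu_\zeta\restriction K_j=p\,\theta_s$ for $\zeta\ne\eta$ and $s=\zeta\restriction(j+1)$. If $\delta(\zeta,\eta)>j$, then $s=\eta\restriction(j+1)$, and $\rho_{\delta(\zeta,\eta)}\restriction K_j$ is the inclusion because $K_j\subseteq K_{<\delta(\zeta,\eta)}$. If $\delta(\zeta,\eta)\le j$, then $s\ne\eta\restriction(j+1)$ and $\delta(s)=\delta(\zeta,\eta)$, so both sides are $\rho_{\delta(s)}\restriction K_j$. Hence $p$ is well defined on $\tilde D=D^-_\eta$. $\square$

*Example.* In the situation of Section 1, with the $\rho_i$ used there, (1.1) and (4.4) give $p_\eta\nu_\zeta(x_0)=\sum_{m<\delta(\zeta,\eta)}2^mk_m$. The longer $\zeta$ agrees with $\eta$, the longer the sum. In general, an extension of $p_\eta$ to a map $P:D\to K$ would make $P\nu_\eta$ a retraction of $N$ onto $K$ by (4.2), so in this example $p_\eta$ does not extend to $D$.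

## 5. A branch that the cover does not see: proof of Theorem 2

The first assertion of Theorem 2 is Lemma 5. Suppose now that $f:C\to D$ is an $\mathcal A$-cover. We look for a branch $\eta$ and maps $u,v,b$ as in Lemma 4, with $fu=\nu_\eta$.

**Step 1: bookkeeping in $C$.** We record how far out in the filtration of Lemma 6 each part of $C$ is sent. Since $C\in\mathrm{Add}(M)$, there are a set $J$ and maps $\iota:C\to M^{(J)}$, $\tau:M^{(J)}\to C$ with $\tau\iota=1_C$. Let $M_j$ be the $j$-th copy of $M$ in $M^{(J)}$.

For $j\in J$, the module $f\tau(M_j)$ is generated by fewer than $\lambda$ elements, each of which lies in some $D_\beta$. By regularity of $\lambda$ there is a least $\beta(j)<\lambda$ with $f\tau(M_j)\subseteq D_{\beta(j)}$.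

For a node $s\in{}^{i+1}\lambda$, as $K_i\in\mathcal A$ and $f$ is a precover, we may choose $v_s:K_i\to C$ with $fv_s=\theta_s$. The module $K_i$ is generated by fewer than $\lambda$ elements, and the image of each under $\iota v_s$ has finite support. So there is $J_s\subseteq J$ with $|J_s|<\lambda$ and $\iota v_s(K_i)\subseteq M^{(J_s)}$. Put $\gamma(s)=\sup_{j\in J_s}\beta(j)$. By regularity, $\gamma(s)<\lambda$.

**Step 2: the branch $\eta$.** We choose $\eta$ so that it grows past everything that the lifts at its own nodes use. The lift $v_{\eta\restriction(j+1)}$ depends only on $\eta(0),\dots,\eta(j)$, so at stage $i>j$ it is already known. Define recursively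
$$\eta(i)=\sup\{\max(\eta(j),\gamma(\eta\restriction(j+1)))+1:\ j<i\}. \tag{5.1}$$
This is a supremum of fewer than $\lambda$ ordinals below $\lambda$, so $\eta(i)<\lambda$ and $\eta\in E$. By (5.1) $\eta$ is strictly increasing. Put $\alpha=\sup_{i<\kappa}\eta(i)$. Since $\kappa$ is a limit ordinal, $\gamma(\eta\restriction(i+1))<\eta(i+1)<\alpha$ for all $i<\kappa$. Let $J_\alpha=\{j\in J:\beta(j)<\alpha\}$. Two things hold.

(I) $J_{\eta\restriction(i+1)}\subseteq J_\alpha$ for all $i<\kappa$. Indeed, for $j\in J_{\eta\restriction(i+1)}$ we have $\beta(j)\le\gamma(\eta\restriction(i+1))<\alpha$.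

(II) $f\tau(M^{(J_\alpha)})\subseteq D^-_\eta$. Indeed, let $j\in J_\alpha$. Since $\beta(j)<\alpha=\sup_i\eta(i)$, some $\eta(i)$ exceeds $\beta(j)$, so $\eta\notin{}^\kappa\beta(j)$. The module $D_{\beta(j)}$ is generated by the $\nu_\zeta(N)$ with $\zeta\in{}^\kappa\beta(j)$, and all these $\zeta$ differ from $\eta$. Hence $f\tau(M_j)\subseteq D_{\beta(j)}\subseteq D^-_\eta$.

So the part $M^{(J_\alpha)}$ is large enough to contain all the lifts along $\eta$, and small enough that $f\tau$ maps it into the part of $D$ built without $N_\eta$.

**Step 3: the maps $u,v,b$.** Let $\pi:M^{(J)}\to M^{(J)}$ be the canonical projection onto $M^{(J_\alpha)}$. By (II), $f\tau\pi\iota$ maps $C$ into $D^-_\eta$, so we may define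
$$b:=p_\eta\circ f\tau\pi\iota:\ C\to K. \tag{5.2}$$
Let $v:K\to C$ be given by $v\restriction K_i=v_{\eta\restriction(i+1)}$. As $N\in\mathcal A$, there is $u:N\to C$ with $fu=\nu_\eta$.

**Step 4: condition (3.1).** On $K_i$, with $s=\eta\restriction(i+1)$, we have $fu=\nu_\eta\restriction K_i=\theta_s=fv_s=fv$ by (4.2). So $fv=fu\restriction K$. Next, by (I) the image of $\iota v_s$ lies in $M^{(J_\alpha)}$, so $\pi\iota v_s=\iota v_s$, and
$$bv_s=p_\eta f\tau\pi\iota v_s=p_\eta f\tau\iota v_s=p_\eta fv_s=p_\eta\theta_s,$$
which is the inclusion $K_i\subseteq K$ by Lemma 7. So $bv=1_K$. By Lemma 4, $K$ is a direct summand of $N$.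

**Step 5: the converse.** Let $N=K\oplus N'$. Then $N_\zeta=K\oplus N'$ for each branch $\zeta$, and the relations say exactly that the copy of $K_i$ in $N_\zeta$ is identified with $K_{\zeta\restriction(i+1)}$. Eliminating the copies of $K$ inside the $N_\zeta$ gives
$$D\cong\bigoplus_{s\in T}K_s\oplus N'^{(E)}\in\mathcal A.$$
So $1_D$ is an $\mathcal A$-cover of $D$. This proves Theorem 2. $\square$

## 6. From regular index sets to all local direct summands: (5)⇒(6)

Theorem 2 needs all initial sums $K_{<i}$ to be summands, and a local direct summand gives this only for finite $i$. Induction on the size of the index set closes the gap.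

Assume (5). We show by induction on the cardinal $\kappa=|I|$ that every local direct summand $\bigoplus_{i\in I}K_i$ of every $N\in\mathcal A$ is a direct summand of $N$. For finite $\kappa$ this is the definition. Let $\kappa$ be infinite and assume the claim for all smaller cardinals. Note that any subfamily of $(K_i)_{i\in I}$ again forms a local direct summand of $N$.

**Singular $\kappa$.** Here we regroup. Write $I$ as a disjoint union of sets $I_j$, $j<\mathrm{cf}(\kappa)$, with $|I_j|<\kappa$, and put $K'_j=\bigoplus_{i\in I_j}K_i$. For finite $F$, the module $\bigoplus_{j\in F}K'_j$ is a local direct summand over fewer than $\kappa$ indices, so it is a summand of $N$ by induction. This says that $\bigoplus_jK'_j$ is a local direct summand indexed by $\mathrm{cf}(\kappa)<\kappa$, so it is a summand by induction.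

**Regular $\kappa$.** Let $I=\kappa$. For $i<\kappa$ the module $K_{<i}$ is a local direct summand indexed by a set of size $|i|<\kappa$, so it is a summand of $N$ by induction. Let $\lambda$ be a successor cardinal larger than $\kappa$, $\mathrm{gen}(M)$ and $\mathrm{gen}(N)$; it is regular. By Lemma 5 and (5), the module $D$ has an $\mathcal A$-cover. By Theorem 2, $K=\bigoplus_{i<\kappa}K_i$ is a direct summand of $N$. $\square$

## 7. Chains of summands, well-ordered limits and indecomposable summands

From here to the end of Section 9 we assume (6). Condition (1) asks, besides (6), that $M$ be a direct sum of modules with local endomorphism rings. We first extract from (6) a decomposition into indecomposables. Indecomposable modules are nonzero by convention.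

**Lemma 8.** The union of any chain of direct summands of $N\in\mathcal A$ is a direct summand of $N$.

*Proof.* The task is to turn a chain into a direct sum, to which (6) applies. A chain has a cofinal well-ordered subchain with the same union, so let $(N_\alpha)_{\alpha<\delta}$ be an increasing chain of summands, and use induction on the ordinal $\delta$. If $\delta=0$ the union is $0$, and if $\delta$ is a successor it is the last term. Let $\delta$ be a limit ordinal. Put $N'_0=0$, $N'_{\alpha+1}=N_\alpha$, and $N'_\alpha=\bigcup_{\beta<\alpha}N_\beta$ for limit $\alpha<\delta$. All $N'_\alpha$ are summands of $N$; for limit $\alpha$ this is the induction hypothesis. They form an increasing chain with the same union, and it is continuous, since for limit $\alpha$ we have $\bigcup_{\beta<\alpha}N'_\beta=\bigcup_{\beta<\alpha}N_\beta=N'_\alpha$.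

As $N'_\alpha$ is a summand of $N$, it is a summand of $N'_{\alpha+1}$, say $N'_{\alpha+1}=N'_\alpha\oplus X_\alpha$. By induction and continuity, $N'_\gamma=\bigoplus_{\alpha<\gamma}X_\alpha$ for all $\gamma<\delta$. Each finite sum of the $X_\alpha$ is a summand of some $N'_\gamma$, hence of $N$. So $\bigcup_{\alpha<\delta}N'_\alpha=\bigoplus_{\alpha<\delta}X_\alpha$ is a local direct summand of $N$, and by (6) it is a direct summand. $\square$

**Lemma 9.** Let $(Z_\beta,g_{\beta\gamma})_{\beta\le\gamma<\delta}$, with $\delta$ a limit ordinal, be a direct system in $\mathcal A$ with limit $Z_\delta$. Then the canonical epimorphism $c:\bigoplus_{\beta<\delta}Z_\beta\to Z_\delta$ splits, and $Z_\delta\in\mathcal A$.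

*Proof.* We write $\operatorname{Ker}c$ as a union of a chain of summands. For $\gamma<\delta$ let $L_\gamma$ be the kernel of the map $c_\gamma:\bigoplus_{\beta\le\gamma}Z_\beta\to Z_\gamma$ induced by the $g_{\beta\gamma}$. The inclusion of $Z_\gamma$ is a section of $c_\gamma$, because $g_{\gamma\gamma}=1$. So $L_\gamma$ is a summand of $\bigoplus_{\beta\le\gamma}Z_\beta$, hence of $\bigoplus_{\beta<\delta}Z_\beta\in\mathcal A$. For $\gamma\le\gamma'$ the map $c_{\gamma'}$ extends $g_{\gamma\gamma'}c_\gamma$, so $L_\gamma\subseteq L_{\gamma'}$. In the same way $c$ extends $g_{\gamma\delta}c_\gamma$, where $g_{\gamma\delta}:Z_\gamma\to Z_\delta$ is the canonical map, so $L_\gamma\subseteq\operatorname{Ker}c$. Conversely, let $c(x)=0$, with the support of $x$ bounded by $\gamma$. Then $g_{\gamma\delta}c_\gamma(x)=0$, so $g_{\gamma\gamma'}c_\gamma(x)=0$ for some $\gamma'$ with $\gamma\le\gamma'<\delta$, that is, $x\in L_{\gamma'}$. Hence $\operatorname{Ker}c=\bigcup_{\gamma<\delta}L_\gamma$, which is a summand by Lemma 8. So $c$ splits, and $Z_\delta$ is isomorphic to a summand of $\bigoplus_{\beta<\delta}Z_\beta$. $\square$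

For $M=\mathbb Z$, where (6) fails, the conclusion of Lemma 9 fails too: the limit of $\mathbb Z\xrightarrow{2}\mathbb Z\xrightarrow{2}\cdots$ is not free.

**Lemma 10.** Every nonzero module in $\mathcal A$ has an indecomposable direct summand, and every $N\in\mathcal A$ is a direct sum of indecomposable modules.

*Proof.* **Step 1: one indecomposable summand.** Let $0\neq x\in N$. The set of direct summands of $N$ that do not contain $x$ contains $0$ and is closed under unions of nonempty chains by Lemma 8. By Zorn's lemma it has a maximal element $N_1$. Write $N=N_1\oplus N_2$; then $N_2\ne0$. If $N_2=X\oplus Y$ with $X,Y\neq0$, then by maximality both $N_1\oplus X$ and $N_1\oplus Y$ contain $x$, so $x\in(N_1\oplus X)\cap(N_1\oplus Y)=N_1$, a contradiction. So $N_2$ is indecomposable.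

**Step 2: exhausting $N$.** Consider independent families of indecomposable submodules of $N$ whose sum is a local direct summand of $N$. A family has this property if and only if each of its finite subfamilies does, so by Zorn's lemma there is a maximal one, $(Y_i)_{i\in I}$. Let $S=\bigoplus_{i\in I}Y_i$. By (6), $N=S\oplus S'$. Suppose $S'\ne0$. By Step 1, $S'\in\mathcal A$ has an indecomposable direct summand $X$. For finite $F\subseteq I$, $\bigoplus_{i\in F}Y_i$ is a summand of $S$, so $\bigoplus_{i\in F}Y_i\oplus X$ is a summand of $S\oplus S'=N$. So $X$ can be added to the family, contradicting maximality. Hence $N=S$. $\square$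

**Lemma 11.** Let $\mu=\max(\aleph_0,\mathrm{gen}(M))$. Every $0\neq W\in\mathcal A$ has a nonzero direct summand generated by at most $\mu$ elements. (This lemma does not use (6).)

*Proof.* We may assume $W\oplus V=M^{(J)}$. Let $e$ be the projection of $M^{(J)}$ onto $W$ along $V$, and look for a small subsum of $M^{(J)}$ that $e$ maps to itself. Each $e(M_j)$ is generated by at most $\mu$ elements, so it lies in a subsum over at most $\mu$ indices. Start from an index $j$ with $e(M_j)\ne0$; in each of $\omega$ steps add, for each index already present, at most $\mu$ indices whose subsum contains its image under $e$. The union $J_0$ of all steps satisfies $|J_0|\le\mu$, $e(M^{(J_0)})\subseteq M^{(J_0)}$ and $e(M^{(J_0)})\neq0$. So $e$ restricts to an idempotent endomorphism of $M^{(J_0)}$, and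
$$M^{(J_0)}=e(M^{(J_0)})\oplus(1-e)(M^{(J_0)}).$$
Hence $e(M^{(J_0)})\subseteq W$ is a summand of $M^{(J_0)}$, hence of $M^{(J)}$, hence of $W$. It is an image of $M^{(J_0)}$, so it is generated by at most $\mu$ elements. $\square$

## 8. Thin maps and local rings

**Definition (thin maps).** Let $U,V\in\mathcal A$. A homomorphism $g:U\to V$ is *thin* if there is no nonzero direct summand $U'$ of $U$ such that $g\restriction U'$ is a split monomorphism.

*Example.* For $M=\mathbb Z$, multiplication by $2$ on $\mathbb Z$ is thin: the only nonzero summand of $\mathbb Z$ is $\mathbb Z$ itself, and $2\mathbb Z$ is not a summand. The identity of $\mathbb Z$ is not thin.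

**Lemma 12.**

(i) Let $g:U\to V$ be a homomorphism with $U,V\in\mathcal A$. If $W\ne0$ and $hge$ is an automorphism of $W$ for some $e:W\to U$, $h:V\to W$, then $g$ is not thin.

(ii) If $X$ is an indecomposable direct summand of $Z\in\mathcal A$, $\pi:Z\to X$ is a projection and $a\in\operatorname{End}X$ is not an automorphism, then $a\pi:Z\to X$ is thin.

*Proof.* (i) The map $(hge)^{-1}hg$ is a retraction for $e$. So $e$ is a split mono, and $e(W)$ is a nonzero summand of $U$. The map $e(hge)^{-1}h:V\to e(W)$ is a retraction for $g\restriction e(W)$, because $e(hge)^{-1}hg\,e=e$. So $g\restriction e(W)$ is a split mono.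

(ii) Suppose $a\pi\restriction U'$ is a split mono for a summand $U'\neq0$ of $Z$, with retraction $r$. Then $ra$ is a retraction for $\pi\restriction U':U'\to X$. So $\pi(U')$ is a nonzero summand of the indecomposable module $X$, and $\pi\restriction U'$ is an isomorphism. Hence $a=(a\pi\restriction U')(\pi\restriction U')^{-1}$ is a split mono $X\to X$. Its image is a nonzero summand of $X$, so it is all of $X$, and $a$ is an automorphism, a contradiction. $\square$

**Lemma 13.** A nonzero ring $S$ is local if and only if for each $a\in S$ at least one of $a,1-a$ is a unit.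

*Proof.* If $S$ is local and $a,1-a$ are both non-units, then so is their sum $1$, which is absurd. Conversely, assume the condition. An idempotent $\epsilon\in S$ is $0$ or $1$, since $\epsilon$ or $1-\epsilon$ is a unit and the only idempotent unit is $1$. If $xy=1$, then $yx$ is idempotent, and $yx=0$ would give $1=xyxy=0$; so $yx=1$. Thus one-sided units are units. If $a$ is a non-unit, then every $ra$ is a non-unit (otherwise $a$ has a left inverse), so every $1-ra$ is a unit, and $a$ lies in the Jacobson radical. Elements of the Jacobson radical are non-units because $S\ne0$. So the non-units form the Jacobson radical, which is an ideal. $\square$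

*Example.* $\operatorname{End}(\mathbb Z)=\mathbb Z$ is not local: take $a=3$, $1-a=-2$. By Lemma 12(ii), with $Z=X=\mathbb Z$, both are thin maps. This is how a failure of locality will produce thin maps.

## 9. A chain of thin maps of length $\mu^+$

By Lemma 10, $M$ is a direct sum of indecomposables $X$, and we want each $\operatorname{End}X$ to be local. Suppose $\operatorname{End}X$ is not local. By Lemma 13 there is $a$ such that neither $a$ nor $1-a$ is an automorphism. A natural attempt is to iterate thin maps $\omega$ times, $X=Z_0\to Z_1\to Z_2\to\cdots$, choosing $a$ or $1-a$ at each step so as to keep a chosen element alive. The limit $L$ is nonzero and lies in $\mathcal A$ by Lemma 9. If $L$ had a nonzero finitely generated summand $W$, with inclusion $e$ and projection $q$, then a section $\sigma$ of $c:\bigoplus_n Z_n\to L$ would send $e(W)$ into a finite subsum, so $1_W=qc\sigma e$ would factor through some thin map $Z_n\to Z_{n+1}$, against Lemma 12(i).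

The gap is that nothing provides a finitely generated summand. Lemma 11 provides one with at most $\mu$ generators, and $\mu$ is infinite. To have room for it, the chain must have regular length greater than $\mu$, so it must pass through limit stages, where the module $Z_\delta$ is new and we have to choose a thin map out of it. This works if $Z_\delta$ still has no direct summand with local endomorphism ring, and that is the property that the construction carries along.

**Lemma 14.** Every nonzero module in $\mathcal A$ has a direct summand with local endomorphism ring.

*Proof.* Let $\mathcal X$ be the class of modules in $\mathcal A$ that have no direct summand with local endomorphism ring. It is closed under direct summands. Suppose there are $Z_0\in\mathcal X$ and $0\ne z_0\in Z_0$. Let $\mu$ be as in Lemma 11 and $\lambda=\mu^+$, a regular cardinal. (This $\lambda$ has nothing to do with the one in Theorem 2.) We construct by recursion a direct system $(Z_\beta,g_{\beta\gamma})_{\beta\le\gamma<\lambda}$ in $\mathcal X$ such that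
$$\text{each }g_{\beta,\beta+1}\text{ is thin, and }z_\beta:=g_{0\beta}(z_0)\ne0\text{ for all }\beta<\lambda. \tag{9.1}$$
At successor steps we choose a submodule of $Z_\beta$ and a map from $Z_\beta$ to it, so each partial system has only a set of continuations; at limit steps the construction is canonical. By Replacement, the partial systems that can arise from $Z_0$ form a set, and the axiom of choice provides the recursion.

**Step 1: successors.** We leave $Z_\beta$ by a thin map that does not kill $z_\beta$. By Lemma 10, $Z_\beta$ is a direct sum of indecomposables. Let $X$ be one of them for which $x=\pi(z_\beta)$ is nonzero, where $\pi:Z_\beta\to X$ is the projection of the decomposition. As $Z_\beta\in\mathcal X$, the ring $\operatorname{End}X$ is not local. By Lemma 13 there is $a\in\operatorname{End}X$ such that neither $a$ nor $1-a$ is an automorphism. Since $ax+(1-a)x=x\neq0$, one of $a,1-a$, call it $a'$, satisfies $a'x\ne0$. Put $Z_{\beta+1}=X$, which is in $\mathcal X$, and $g_{\beta,\beta+1}=a'\pi$, which is thin by Lemma 12(ii); and put $g_{\alpha,\beta+1}=g_{\beta,\beta+1}g_{\alpha\beta}$ for $\alpha<\beta$. Then $z_{\beta+1}=a'x\neq0$.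

**Step 2: limits $\delta<\lambda$.** We show that the limit stays in $\mathcal X$. Put $Z_\delta=\varinjlim_{\beta<\delta}Z_\beta$, with canonical maps $g_{\beta\delta}$. It lies in $\mathcal A$ by Lemma 9. Also $z_\delta\ne0$, since no $z_\beta$ with $\beta<\delta$ is zero.

Suppose $W$ is a direct summand of $Z_\delta$ with $\operatorname{End}W$ local; then $W\neq0$. Let $e:W\to Z_\delta$ and $q:Z_\delta\to W$ with $qe=1_W$. Let $\sigma=(\sigma_\beta)_{\beta<\delta}:Z_\delta\to\bigoplus_{\beta<\delta}Z_\beta$ be a section of the map $c$ from Lemma 9. The module $W$ need not be finitely generated, so $\sigma e(W)$ may not lie in a bounded subsum. But one element does, and for a local ring one element is enough. Choose $0\neq w\in W$ and a finite nonempty $F\subseteq\delta$ with $\sigma_\beta(ew)=0$ for $\beta\notin F$. Put $\gamma=\max F$, so $\gamma+1<\delta$, and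
$$t=\sum_{\beta\in F}q\,g_{\beta\delta}\,\sigma_\beta e=\big(q\,g_{\gamma+1,\delta}\big)\,g_{\gamma,\gamma+1}\Big(\sum_{\beta\in F}g_{\beta\gamma}\sigma_\beta e\Big)\in\operatorname{End}W. \tag{9.2}$$
The two expressions agree because $g_{\beta\delta}=g_{\gamma+1,\delta}\,g_{\gamma,\gamma+1}\,g_{\beta\gamma}$ for $\beta\le\gamma$. By the choice of $F$, $tw=qc\sigma ew=qew=w$. So $(1-t)w=0$ and $1-t$ is not injective. By locality of $\operatorname{End}W$, $t$ is an automorphism. By (9.2) and Lemma 12(i), $g_{\gamma,\gamma+1}$ is not thin, a contradiction. So $Z_\delta\in\mathcal X$, and the recursion goes through.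

**Step 3: the contradiction at $\lambda$.** Now the chain is long enough for Lemma 11. Let $L=\varinjlim_{\beta<\lambda}Z_\beta$. By Lemma 9, $L\in\mathcal A$ and there is a section $\sigma:L\to\bigoplus_{\beta<\lambda}Z_\beta$ of the canonical map. Also $L\ne0$, since all $z_\beta\neq0$. By Lemma 11, $L$ has a nonzero direct summand $W$ with $\mathrm{gen}(W)\le\mu<\lambda$. Let $e:W\to L$, $q:L\to W$ with $qe=1_W$. The images under $\sigma e$ of at most $\mu$ generators have finite supports, which together form a set of at most $\mu$ ordinals below $\lambda$. By regularity of $\lambda$ there is $\gamma<\lambda$ with $\sigma e(W)\subseteq\bigoplus_{\beta<\gamma}Z_\beta$. On this subsum the canonical map to $L$ factors through $Z_\gamma$ and then through $Z_{\gamma+1}$, so $1_W=qe$ factors as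
$$W\xrightarrow{\ \sigma e\ }\bigoplus_{\beta<\gamma}Z_\beta\xrightarrow{(g_{\beta\gamma})_\beta}Z_\gamma\xrightarrow{\,g_{\gamma,\gamma+1}\,}Z_{\gamma+1}\longrightarrow L\xrightarrow{\ q\ }W.$$
By Lemma 12(i), $g_{\gamma,\gamma+1}$ is not thin, a contradiction. Hence $\mathcal X$ contains only zero modules. $\square$

**Proof of (6)⇒(1).** By Lemma 10, $M$ is a direct sum of indecomposable modules, which lie in $\mathcal A$. By Lemma 14, each of them has a direct summand with local endomorphism ring. This summand is nonzero, because its endomorphism ring is, so by indecomposability it is the whole module. So $M$ is a direct sum of modules with local endomorphism rings, and together with (6) this says that $M$ has a perfect decomposition.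

With (5)⇒(6) from Section 6 and the implications (1)⇒(2)⇒(3)⇒(4)⇒(5) from Section 2, this proves Theorem 1. In particular, ZFC alone proves that if each module in $\varinjlim\mathrm{Add}(M)$ has an $\mathrm{Add}(M)$-cover, then $M$ has a perfect decomposition, and hence $\mathrm{Add}(M)$ is closed under direct limits; by (5)⇒(1) it even suffices to assume covers for direct limits of split monomorphisms between modules in $\mathrm{Add}(M)$. $\blacksquare$
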